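\title{Spaces $\mathcal{P}^2(\mu)$ of analytic functions whose boundary weight has empty core}

\begin{abstract}
Let $\mu$ be the sum of a radial area measure $G(1-|z|)\,dA$ on the unit disk and a measure $w\,dm$ on the unit circle, and let $\mathcal{P}^2(\mu)$ be the closure of the analytic polynomials in $L^2(\mu)$. We disprove a conjecture, posed in a paper of Malman, which states that if $\log(1/G)$ is not integrable at $0$ and every function in $\mathcal{P}^2(\mu)$ is determined by its values in the open disk, then $w$ vanishes almost everywhere outside the arcs on which $\log w$ is integrable. A counterexample is given by $G(x)=\exp(-1/(x\log(e/x)))$ and the indicator function of a nowhere dense set. We also show that the conclusion holds when $\liminf_{x\to0}x\log(1/G(x))>0$, and that this condition is the exact threshold when $\log(1/G)$ is doubling.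
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{D}=\{|z|<1\}$ and $\mathbb{T}=\{|z|=1\}$, let $dA$ be area measure on $\mathbb{D}$ and $dm$ arc length on $\mathbb{T}$. We consider measures
\begin{equation}\label{eq:mu}
d\mu(z)=G(1-|z|)\,dA(z)+w(z)\,dm(z)
\end{equation}
on $\overline{\mathbb{D}}$, where $G$ is continuous, increasing and positive on $(0,1]$ and $w\in L^1(\mathbb{T})$ is a \emph{weight}, that is, a non-negative Borel function. Let $\mathcal{P}^2(\mu)$ be the closure of the analytic polynomials in $L^2(\mu)$. An element $f\in\mathcal{P}^2(\mu)$ has a part in $\mathbb{D}$ and a part on $\mathbb{T}$. The first is analytic: $G(1-|z|)$ is bounded below on each disk $|z|\le r<1$, so by the mean value inequality polynomials that converge in $L^2(\mu)$ converge locally uniformly in $\mathbb{D}$. We say that $\mathcal{P}^2(\mu)$ is a \emph{space of analytic functions}, or briefly that it is \emph{analytic}, if the restriction map $f\mapsto f|_{\mathbb{D}}$ is injective on $\mathcal{P}^2(\mu)$.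

Injectivity fails exactly when some sequence of polynomials tends to $0$ in $L^2(G\,dA)$ and to a nonzero function in $L^2(w\,dm)$. Such polynomials have to be large somewhere, and they can afford it only where $\mu$ is small: close to the circle, where $G$ is small, and on the parts of the circle where $w$ is small. For $w$, smallness is measured by the logarithmic integral. If $\int_{\mathbb{T}}\log w\,dm>-\infty$, then $\mathcal{P}^2(\mu)$ is analytic whatever $G$ is (see the beginning of Section~\ref{sec:unique}). If $\int_{\mathbb{T}}\log w\,dm=-\infty$, then by Szeg\H{o}'s theorem the polynomials are dense in $L^2(w\,dm)$, so the boundary term alone imposes no constraint, and injectivity can only come from the interplay of $w$ and $G$.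

The local form of Szeg\H{o}'s condition leads to the following notions. The \emph{core} of $w$, written $\operatorname{core}(w)$, is the union of all open arcs $I\subset\mathbb{T}$ with $\int_I\log w\,dm>-\infty$; the integral makes sense because $\log^+w\le w$. The core is open. A set $E\subset\mathbb{T}$ is a \emph{carrier} for $w$ if $w=0$ almost everywhere on $\mathbb{T}\setminus E$. If $w$ is the indicator function of a closed arc $J\ne\mathbb{T}$, the core is the interior of $J$ and is a carrier. If $w$ is the indicator function of a closed nowhere dense set of positive measure, the core is empty and is not a carrier. For $G$, consider the analogous logarithmic condition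
\begin{equation}\label{eq:logint}
\int_0^d\log\frac1{G(x)}\,dx<\infty\quad\text{for some }d>0 .
\end{equation}
The following conjecture was posed in \cite{Malman}.

\begin{quote}
\textbf{Conjecture.} Assume that $G$ fails \eqref{eq:logint} and that $w\in L^1(\mathbb{T})$ is a weight. If $\mathcal{P}^2(\mu)$, with $\mu$ as in \eqref{eq:mu}, is a space of analytic functions, then $\operatorname{core}(w)$ is a carrier for $w$.
\end{quote}

We show that this is false.

\begin{theorem}\label{thm:counter}
Let $G(x)=\exp\bigl(-\frac{1}{x\log(e/x)}\bigr)$ for $0<x\le1$. Then $G$ is continuous, increasing and positive, and it fails \eqref{eq:logint}. For every $\varepsilon\in(0,1)$ there is a Borel set $E\subset\mathbb{T}$ with $m(E)\ge2\pi(1-\varepsilon)$, disjoint from a dense open subset of $\mathbb{T}$, such that for $w=\mathbf{1}_E$ the space $\mathcal{P}^2(\mu)$ is a space of analytic functions. Here $\operatorname{core}(w)=\emptyset$, which is not a carrier for $w$.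
\end{theorem}

Theorem~\ref{thm:counter} is a case of a general result. Dividing $G$ by $G(1)$ replaces the norm of $L^2(\mu)$ by an equivalent one and affects neither $\mathcal{P}^2(\mu)$ nor \eqref{eq:logint}, so we assume $G\le1$. Put $L(x)=\log(1/G(x))\ge0$ and, for $x,t\in(0,1]$,
\begin{equation}\label{eq:Phi}
\Lambda(x)=L(x)+\log\frac ex,\qquad
\Phi(t)=\Lambda(t)\Bigl(t+\int_0^t\log\frac{\Lambda(s)}{\Lambda(t)}\,ds\Bigr)\in(0,\infty].
\end{equation}
The function $\Lambda$ is decreasing and $\Lambda\ge1$. Roughly, $e^{\Lambda(x)}$ bounds the size of a polynomial of norm one at distance $x$ from the circle.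

\begin{theorem}\label{thm:main}
Let $G$ be continuous and increasing with $0<G\le1$.
\begin{enumerate}
\item[(A)] If $\liminf_{t\to0}\Phi(t)=0$, then for every $\varepsilon\in(0,1)$ there is a Borel set $E\subset\mathbb{T}$ with $m(E)\ge2\pi(1-\varepsilon)$, disjoint from a dense open subset of $\mathbb{T}$, such that for $w=\mathbf{1}_E$ the space $\mathcal{P}^2(\mu)$ is a space of analytic functions, while $\operatorname{core}(w)=\emptyset$.
\item[(B)] If $\liminf_{x\to0}xL(x)>0$, then for every weight $w\in L^1(\mathbb{T})$, with $F=\mathbb{T}\setminus\operatorname{core}(w)$, we have $\mathbf{1}_FL^2(w\,dm)\subset\mathcal{P}^2(\mu)$, the functions being extended by $0$ to $\mathbb{D}$. Hence, if $\mathcal{P}^2(\mu)$ is a space of analytic functions, then $\operatorname{core}(w)$ is a carrier for $w$.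
\item[(C)] If $\int_0^1\log^+L(x)\,dx<\infty$ and $\operatorname{core}(w)$ is a carrier for $w$, then $\mathcal{P}^2(\mu)$ is a space of analytic functions.
\item[(D)] Suppose that $L(x/2)\le CL(x)$ for some constant $C$ and all small $x$. Then for every weight $w$, if $\operatorname{core}(w)$ is a carrier for $w$, the space $\mathcal{P}^2(\mu)$ is a space of analytic functions. The implication of the conjecture, that $\operatorname{core}(w)$ is a carrier whenever $\mathcal{P}^2(\mu)$ is a space of analytic functions, holds for all weights $w\in L^1(\mathbb{T})$ if and only if $\liminf_{x\to0}xL(x)>0$.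
\end{enumerate}
\end{theorem}

The three conditions on $G$ are linked by the inequalities
\begin{equation}\label{eq:sandwich}
tL(t)\le t\Lambda(t)\le\Phi(t)\le\int_0^t\Lambda(s)\,ds .
\end{equation}
The middle one holds because $\Lambda$ is decreasing, and the last one follows from $\log u\le u-1$ with $u=\Lambda(s)/\Lambda(t)$. If \eqref{eq:logint} holds, the right side of \eqref{eq:sandwich} tends to $0$ and (A) produces counterexamples; so the failure of \eqref{eq:logint} is necessary for the implication, and the conjecture asserts that it is sufficient. On the power scale $G(x)=\exp(-x^{-\beta})$ it is: for $0<\beta<1$ condition \eqref{eq:logint} holds and the implication fails, while for $\beta\ge1$ condition \eqref{eq:logint} fails and the implication holds by (B). The power scale cannot tell the divergence of $\int_0L$ from the stronger requirement $L(x)\ge c/x$, and Theorem~\ref{thm:counter} lives in the gap between the two.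

Two mechanisms compete. To prove that a space is analytic we choose a simply connected domain $\Omega\subset\mathbb{D}$ that reaches the circle only where $w$ is harmless, and multiply the polynomials by a fixed function that tames them on $\partial\Omega$. This is possible when $\Lambda$ is integrable on $\partial\Omega\cap\mathbb{D}$ against the harmonic measure of $\Omega$ (Section~\ref{sec:unique}). If harmonic measure is estimated by length, one arrives at $\int_0\Lambda$, that is, at \eqref{eq:logint}. But the domain can be shaped so that the parts of $\partial\Omega$ close to the circle are much harder to reach than their length suggests, and then $\int_0^t\Lambda$ is replaced by $\Phi(t)$ (Section~\ref{sec:boxes}). This gives (A) and, in Section~\ref{sec:C}, part (C). To prove that a space is not analytic we build functions that are close to $1$ in $\mathbb{D}$ and small on $F$; they grow like $\exp(c/(1-|z|))$ with $c$ as small as we like, which is what the hypothesis of (B) absorbs (Section~\ref{sec:B}). For doubling $L$ the two sides meet, since then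 $\Phi(t)$ is comparable to $t\Lambda(t)$ (Section~\ref{sec:D}).

\section{Tools}\label{sec:tools}

\subsection{Hardy spaces}
Let $\sigma=m/2\pi$ and let $P_z(\xi)=(1-|z|^2)/|\xi-z|^2$ be the Poisson kernel. We use four textbook facts.
\begin{enumerate}
\item[(F1)] (Fatou.) A bounded harmonic or analytic function $g$ on $\mathbb{D}$ has radial limits $g^*$ almost everywhere and $g(z)=\int P_zg^*\,d\sigma$. The Poisson integral of a function in $L^1(\sigma)$ has that function as its radial limit almost everywhere. The first statement also holds in the upper half-plane, with vertical limits.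
\item[(F2)] The map $F\mapsto F^*$ is an isometry of the Hardy space $H^2\supset H^\infty$ onto a closed subspace of $L^2(\sigma)$, and $|F(z)|\le(1-|z|^2)^{-1/2}\|F^*\|_{L^2(\sigma)}$. Consequently, if $F_n\in H^\infty$, $F_n^*\to\Psi$ in $L^2(\sigma)$ and $F_n(z)\to0$ for every $z\in\mathbb{D}$, then $\Psi=0$.
\item[(F3)] For real $v\in L^1(\sigma)$ the \emph{outer function} $H(z)=\exp\int\frac{\xi+z}{\xi-z}\,v(\xi)\,d\sigma(\xi)$ satisfies $\log|H(z)|=\int P_zv\,d\sigma$. If $v$ is bounded above, then $H\in H^\infty$ and $|H^*|=e^v$ almost everywhere.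
\item[(F4)] (Szeg\H{o}--Kolmogorov.) If $\rho\in L^1(\mathbb{T})$ is a weight and $\int_{\mathbb{T}}\log\rho\,dm=-\infty$, then the analytic polynomials are dense in $L^2(\rho\,dm)$.
\end{enumerate}

\subsection{Growth of polynomials}
We write points of $\overline{\mathbb{D}}\setminus\{0\}$ as $z=e^{ix-y}$ with $y=\log(1/|z|)\ge0$, and we describe sets by conditions on $(x,y)$; thus $\{|x|\le b,\ 0\le y\le h\}$ stands for the set of all $e^{ix-y}$ with such $x,y$. We call $y$ the \emph{height} of $z$. Put
\[
U(y)=\Lambda(y/4),\qquad 0<y\le1 .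
\]
The function $U$ is decreasing and $U\ge1$. Through the height it is a function on the annulus $e^{-1}\le|z|<1$.

\begin{lemma}\label{lem:growth}
For every polynomial $p$ and every $z$ of height $y\in(0,1]$ we have $|p(z)|\le\|p\|_{L^2(\mu)}\,e^{U(y)}$.
\end{lemma}

\begin{proof}
The concave function $1-e^{-y}-y/2$ is non-negative at $y=0$ and $y=1$, so $1-|z|\ge y/2$. Let $s=(1-|z|)/2\ge y/4$. On the disk $D(z,s)$ we have $1-|\xi|\ge s\ge y/4$, hence $G(1-|\xi|)\ge G(y/4)$ because $G$ is increasing. Therefore
\[
|p(z)|^2\le\frac1{\pi s^2}\int_{D(z,s)}|p|^2\,dA\le\frac{16}{\pi y^2G(y/4)}\,\|p\|_{L^2(\mu)}^2 ,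
\]
and $\frac12\log\frac{16}\pi+\log\frac1y+\frac12L(y/4)\le L(y/4)+\log\frac{4e}y=U(y)$.
\end{proof}

\subsection{Harmonic measure}
Let $O\subset\mathbb{C}$ be bounded and open, let $(Z_t)$ be planar Brownian motion started at $z\in O$, and let $\tau_O$ be its first exit time from $O$. The \emph{harmonic measure} $\omega(z,A;O)=\mathbb{P}_z(Z_{\tau_O}\in A)$ is a probability measure on $\partial O$. Besides the strong Markov property we use the following.
\begin{enumerate}
\item[(H1)] If $g$ is continuous on $\overline O$ and harmonic in $O$, then $g(z)=\int g\,d\omega(z,\cdot\,;O)$. In particular $\omega(z,\cdot\,;\mathbb{D})=P_z\,d\sigma$.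
\item[(H2)] For a Borel set $A$, the function $z\mapsto\omega(z,A;O)$ is harmonic in $O$.
\item[(H3)] If $z\in O\subset O'$ and $A\subset\partial O\cap\partial O'$ is Borel, then $\omega(z,A;O)\le\omega(z,A;O')$, because a path that exits $O$ in $A$ exits $O'$ at the same moment. In particular $\omega(0,\cdot\,;O)|_{\mathbb{T}}\le\sigma$ when $0\in O\subset\mathbb{D}$.
\item[(H4)] Let $\Omega\ni0$ be a bounded simply connected domain and $\varphi:\mathbb{D}\to\Omega$ a conformal map with $\varphi(0)=0$. Then $\varphi^*$ exists almost everywhere, takes values in $\partial\Omega$, and carries $\sigma$ to $\omega(0,\cdot\,;\Omega)$.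
\end{enumerate}
For (H4), the limits exist by (F1), and they lie in $\partial\Omega$ because $\varphi$ is a homeomorphism onto $\Omega$. A simply connected domain is regular for the Dirichlet problem, so each $g\in C(\partial\Omega)$ extends to $\overline\Omega$ as in (H1). The bounded harmonic function $g\circ\varphi$ has radial limits $g(\varphi^*)$, and (F1) and (H1) give $\int g(\varphi^*)\,d\sigma=g(0)=\int g\,d\omega(0,\cdot\,;\Omega)$.

Every estimate of harmonic measure in this paper comes from the next two lemmas. The first says that a path that starts near the circle is likely to end there without moving far sideways; the second, that a small set near the circle is unlikely to be hit from the origin.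

\begin{lemma}\label{lem:sector}
Let $0<\eta<\pi$ and $\Sigma=\{|x-x_0|<\eta,\ y>0\}$, a circular sector with vertex $0$. Brownian motion started at $e^{ix_0-y_0}$, $y_0>0$, exits $\Sigma$ at a point of $\mathbb{T}$ with probability at least $e^{-\pi y_0/(2\eta)}$.
\end{lemma}

\begin{proof}
The function $g(z)=\operatorname{Re}\,(e^{-ix_0}z)^{\pi/(2\eta)}=e^{-\pi y/(2\eta)}\cos\frac{\pi(x-x_0)}{2\eta}$ is harmonic in $\Sigma$ and continuous on $\overline\Sigma$, vanishes on the two bounding radii and is at most $1$ on the arc. By (H1), its value $e^{-\pi y_0/(2\eta)}$ at the starting point is at most the harmonic measure of the arc.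
\end{proof}

\begin{lemma}\label{lem:hit}
Let $0<R\le\pi/2$ and let $S\subset\{|x-x_0|\le R,\ 0<y\le R\}$ be closed in $\mathbb{D}$. Brownian motion started at $0$ hits $S$ before it leaves $\mathbb{D}$ with probability at most $4R/\pi$.
\end{lemma}

\begin{proof}
Rotate so that $x_0=0$. Let $g$ be the Poisson integral of the indicator function of the arc $\{|x|\le2R\}$, so that $g(0)=2R/\pi$. The function $x+iy\mapsto g(e^{ix-y})$ is bounded and harmonic in the upper half-plane; its boundary values are non-negative and equal $1$ on $[-2R,2R]$, which contains $[x-R,x+R]$ when $|x|\le R$. By (F1), on $S$,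
\[
g(e^{ix-y})\ge\frac1\pi\int_{x-R}^{x+R}\frac{y\,dt}{(x-t)^2+y^2}=\frac2\pi\arctan\frac Ry\ge\frac12 .
\]
For $r<1$, (H1) in the open set $r\mathbb{D}\setminus S$ shows that $g(0)$ is at least $\frac12$ times the probability of hitting $S$ before leaving $r\mathbb{D}$. Let $r\to1$.
\end{proof}

\section{A uniqueness lemma and domains with caps removed}\label{sec:unique}

Suppose first that $\int_{\mathbb{T}}\log w\,dm>-\infty$, and let $p_n\to f$ in $L^2(\mu)$ with $f|_{\mathbb{D}}=0$. Then $\log\min(1,w)\in L^1$, so there is an outer function $H$ with $|H^*|^2=\min(1,w)$. We have $\int|H^*p_n-H^*f|^2\,d\sigma\le\int|p_n-f|^2w\,d\sigma\to0$, while $H(z)p_n(z)\to0$ in $\mathbb{D}$. By (F2), $H^*f=0$, and so $f=0$ almost everywhere on $\mathbb{T}$. The factor $H$ turns convergence in a weighted space into convergence in $H^2$, where interior values determine boundary values.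

When $\log w$ is not integrable, $H$ does not exist. We then retreat to a subdomain $\Omega$ that avoids the bad part of the circle. On the new boundary $\partial\Omega\cap\mathbb{D}$ the norm of $L^2(\mu)$ gives no $L^2$ control, but Lemma~\ref{lem:growth} gives the pointwise bound $e^U$, and an outer function can cancel $e^U$ if $U$ is integrable for harmonic measure.

\begin{lemma}\label{lem:unique}
Let $\Omega\subset\mathbb{D}$ be a simply connected domain with $0\in\Omega$ and $\partial\Omega\cap\mathbb{D}\subset\{|z|\ge e^{-1}\}$, and let $\omega=\omega(0,\cdot\,;\Omega)$. Assume that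
\begin{equation}\label{eq:two}
\int_{\partial\Omega\cap\mathbb{D}}U(y)\,d\omega<\infty,\qquad\int_{\partial\Omega\cap\mathbb{T}}\log^+\frac1w\,d\omega<\infty .
\end{equation}
If $f\in\mathcal{P}^2(\mu)$ and $f|_{\mathbb{D}}=0$, then $f=0$ $\omega$-almost everywhere on $\mathbb{T}$.
\end{lemma}

\begin{proof}
The second condition gives $w>0$ $\omega$-almost everywhere on $\mathbb{T}$, and $\omega|_{\mathbb{T}}\le\sigma$ by (H3). Hence a subset of $\mathbb{T}$ that is null for $w\,dm$ is null for $\omega$, and the statement does not depend on the Borel representative of $f$. Let $p_n\to f$ in $L^2(\mu)$ with $\|p_n\|_{L^2(\mu)}\le C$; then $p_n\to0$ pointwise in $\mathbb{D}$.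

Take $\varphi$ as in (H4), and split $\mathbb{T}$, up to a null set, into $X=\{\varphi^*\in\mathbb{D}\}$ and $Y=\{\varphi^*\in\mathbb{T}\}$. Let $V=U(\log(1/|\varphi^*|))$ on $X$ and $V=\frac12\log^+(1/w(\varphi^*))$ on $Y$. By (H4) and \eqref{eq:two}, $0\le V\in L^1(\sigma)$. Let $H$ be the outer function with $|H^*|=e^{-V}$; then $|H|\le1$ and $H^*\ne0$ almost everywhere. The functions $F_n=H\cdot(p_n\circ\varphi)$ are in $H^\infty$, and $F_n^*=H^*p_n(\varphi^*)$.

On $X$, Lemma~\ref{lem:growth} gives $|F_n^*|\le C$, and $F_n^*\to0$ pointwise; so $\int_X|F_n^*|^2\,d\sigma\to0$ by dominated convergence. On $Y$ we have $|H^*|^2=\min(1,w(\varphi^*))$, so by (H4) and (H3)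
\[
\int_Y|F_n^*-H^*f(\varphi^*)|^2\,d\sigma=\int_{\mathbb{T}}|p_n-f|^2\min(1,w)\,d\omega\le\int_{\mathbb{T}}|p_n-f|^2w\,d\sigma\to0 .
\]
Thus $F_n^*\to\mathbf{1}_YH^*f(\varphi^*)$ in $L^2(\sigma)$, while $F_n(z)=H(z)p_n(\varphi(z))\to0$ in $\mathbb{D}$. By (F2), $f(\varphi^*)=0$ almost everywhere on $Y$, which by (H4) is the claim.
\end{proof}

Simple connectivity supplies the map $\varphi$; the condition $|z|\ge e^{-1}$ only keeps $\partial\Omega\cap\mathbb{D}$ where $U$ is defined. Our domains are obtained from $\mathbb{D}$ by covering up the arcs that are to be avoided. A \emph{cap} with \emph{base} $J$, a closed arc of positive length with interior $J^\circ$, is a compact connected set $B\subset\{e^{-1}\le|z|\le1\}$ such that $B\cap\mathbb{T}=J$ and $B$ contains a neighborhood relative to $\overline{\mathbb{D}}$ of each point of $J^\circ$. Its \emph{cost} is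
\[
\operatorname{cost}(B)=\int_{\partial B\cap\mathbb{D}}U(y)\,d\omega(0,\cdot\,;\mathbb{D}\setminus B).
\]
A rotated cap is a cap of the same cost. Costs are subadditive in the following sense.

\begin{lemma}\label{lem:caps}
Let $(B_n)$ be a finite or infinite sequence of caps with bases $J_n$ such that every compact subset of $\mathbb{D}$ meets only finitely many $B_n$. Let $\Omega$ be the component of $O=\mathbb{D}\setminus\bigcup_nB_n$ that contains $0$, and $\omega=\omega(0,\cdot\,;\Omega)$. Then $\Omega$ is a simply connected domain, $\partial\Omega\cap\mathbb{D}\subset\{|z|\ge e^{-1}\}$, $\partial\Omega$ is disjoint from every $J_n^\circ$, and $\int_{\partial\Omega\cap\mathbb{D}}U(y)\,d\omega\le\sum_n\operatorname{cost}(B_n)$.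
\end{lemma}

\begin{proof}
By local finiteness $O$ is open, and $0\in O$. In the Riemann sphere, $\hat{\mathbb{C}}\setminus O=(\hat{\mathbb{C}}\setminus\mathbb{D})\cup\bigcup_nB_n$ is connected, since each $B_n$ is connected and meets $\mathbb{T}$. The boundary of a component of $O$ is nonempty and lies in $\hat{\mathbb{C}}\setminus O$. So $\hat{\mathbb{C}}\setminus\Omega$ is the union of $\hat{\mathbb{C}}\setminus O$ and the closures of the other components, each of which is connected and meets $\hat{\mathbb{C}}\setminus O$. Hence $\hat{\mathbb{C}}\setminus\Omega$ is connected, which means that $\Omega$ is simply connected.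

A point of $J_n^\circ$ has a neighborhood that misses $\Omega$, so it is not in $\partial\Omega$. A point of $\partial\Omega\cap\mathbb{D}$ is not in $O$, so it lies in some $B_n$; being a limit of points of $\Omega\subset\mathbb{D}\setminus B_n$, it lies in $\partial B_n$ and in $\partial(\mathbb{D}\setminus B_n)$. Thus $\partial\Omega\cap\mathbb{D}$ is the union of the sets $A_n=\partial\Omega\cap\partial B_n\cap\mathbb{D}$, and on $A_n$ we have $\omega\le\omega(0,\cdot\,;\mathbb{D}\setminus B_n)$ by (H3). Integrate $U$ and sum over $n$.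
\end{proof}

We now reduce (A) to the existence of cheap caps. The point is to choose the domain first and the weight afterwards: remove caps over a dense family of arcs, and let $E$ be the set on which the harmonic measure of what is left lives. The second condition in \eqref{eq:two} then costs nothing. The danger is that no harmonic measure is left on $\mathbb{T}$, and this is excluded by $U\ge1$.

\begin{proposition}\label{prop:reduce}
Suppose that for every $\eta>0$ there is a cap $B\subset\{|z|\ge e^{-\eta}\}$ with $\operatorname{cost}(B)\le\eta$. Then the conclusion of Theorem~\ref{thm:main}\,(A) holds.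
\end{proposition}

\begin{proof}
Let $\varepsilon\in(0,1)$ and let $\{\xi_n\}_{n\ge1}$ be dense in $\mathbb{T}$. Take a cap $B_n$ for $\eta=\varepsilon2^{-n}$, rotated so that $\xi_n\in J_n^\circ$. Since $B_n\subset\{|z|\ge e^{-2^{-n}}\}$, Lemma~\ref{lem:caps} applies and gives $\Omega$ and $\omega$ with $\omega(\mathbb{D})\le\int_{\partial\Omega\cap\mathbb{D}}U\,d\omega\le\varepsilon$. Hence $\omega(\mathbb{T})\ge1-\varepsilon$. The set $\mathcal{V}=\bigcup_nJ_n^\circ$ is open and dense in $\mathbb{T}$, and $\omega(\mathcal{V})=0$. By (H3), $\omega|_{\mathbb{T}}=w_0\,d\sigma$ with $0\le w_0\le1$, and we may take $w_0$ Borel and zero on $\mathcal{V}$. Let $E=\{w_0>0\}$ and $w=\mathbf{1}_E$. Then $E\cap\mathcal{V}=\emptyset$ and $m(E)\ge\int w_0\,dm=2\pi\,\omega(\mathbb{T})\ge2\pi(1-\varepsilon)$.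

Every open arc $I$ meets $\mathcal{V}$, so it contains an arc on which $w=0$; as $w\le1$, we get $\int_I\log w\,dm=-\infty$. Thus $\operatorname{core}(w)=\emptyset$, and this is not a carrier because $m(E)>0$.

Since $\omega(\mathbb{T}\setminus E)=0$, we have $\log^+(1/w)=0$ $\omega$-almost everywhere on $\mathbb{T}$, and both conditions \eqref{eq:two} hold. If $f\in\mathcal{P}^2(\mu)$ and $f|_{\mathbb{D}}=0$, Lemma~\ref{lem:unique} gives $\int\mathbf{1}_{\{f\ne0\}}w_0\,d\sigma=0$, so $f=0$ almost everywhere on $E$, and $f=0$ in $L^2(\mu)$.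
\end{proof}

\section{Canopied boxes and the proof of (A)}\label{sec:boxes}

\subsection{The plain box}
The simplest cap already settles the case in which \eqref{eq:logint} holds, and it shows what has to be improved.

\begin{example}\label{ex:plain}
Let $0<h\le1$, $B=\{|x|\le h,\ 0\le y\le h\}$ and $y_j=2^{-j}h$. The set $\partial B\cap\mathbb{D}$ consists of the roof $\{|x|\le h,\ y=h\}$ and the wall pieces $S_j^\pm=\{x=\pm h,\ y_{j+1}\le y\le y_j\}$, $j\ge0$. Lemma~\ref{lem:hit} bounds the harmonic measure of the roof by $4h/\pi$ (take $x_0=0$, $R=h$) and that of $S_j^\pm$ by $4y_j/\pi$ (take $x_0=\pm h$, $R=y_j$). On $S_j^\pm$ we have $U\le U(y_{j+1})$, and $y_jU(y_{j+1})\le4\int_{y_{j+2}}^{y_{j+1}}U\,dy$ because the interval has length $y_j/4$ and $U$ is decreasing. Therefore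
\[
\operatorname{cost}(B)\le\frac4\pi\Bigl(hU(h)+2\sum_{j\ge0}y_jU(y_{j+1})\Bigr)\le\frac{36}\pi\int_0^hU(y)\,dy .
\]
Under \eqref{eq:logint} this tends to $0$ with $h$, and Proposition~\ref{prop:reduce} applies.
\end{example}

Try this for the function $G$ of Theorem~\ref{thm:counter}. The roof is cheap: $hU(h)=4/\log(4e/h)+h\log(4e/h)\to0$. The bound for the walls fails, but only just: $y_jU(y_{j+1})\ge y_jL(y_{j+1}/4)=8/(\log(8e/h)+j\log2)$, a harmonic series. Here $U(y/2)\le2U(y)$ (Section~\ref{sec:D}), so $U(y_{j+1})\le2^{j+1}U(h)$. If the part of the boundary at heights between $y_{j+1}$ and $y_j$ had harmonic measure of order $4^{-j}h$ instead of $2^{-j}h$, the walls would cost no more than a multiple of $hU(h)$.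

Such decay can be built into the cap. We add an overhang, or canopy, so that a path can come down to height $y_j$ only through a channel between the cap and the circle. By Lemma~\ref{lem:sector}, each time the path advances in the channel by a distance equal to its height, it is absorbed by the circle with probability at least $e^{-\pi/2}$. A stretch of height $y_j$ and length $n_jy_j$ is thus survived with probability at most $q^{n_j}$, where
\[
q=1-e^{-\pi/2},\qquad\kappa=1/\log(1/q).
\]
In the example, a fixed $n$ with $q^n\le1/4$ suffices at all levels, and the cap becomes wider only by $\sum_jny_j=2nh$ on each side. In general $n_j$ must offset the growth of $U$ from one level to the next, so it is logarithmic in the ratio of consecutive values of $U$. The canopy widens the cap by $T=\sum_jn_jy_j$, and a wider cap is hit more often. This trade-off is the origin of $\Phi$.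

\subsection{The lengths of the channels}
Fix $0<h\le\frac12$ and put, for $j\ge0$,
\[
y_j=2^{-j}h,\qquad n_j=\Bigl\lceil\kappa\log\frac{2U(y_{j+2})}{U(y_{j+1})}\Bigr\rceil\ge1,\qquad N_j=\sum_{i<j}n_i,\qquad T=\sum_{j\ge0}n_jy_j ,
\]
and
\[
I(h)=y_1+\int_0^{y_1}\log\frac{U(y)}{U(y_1)}\,dy .
\]
The substitution $y=4s$ gives
\begin{equation}\label{eq:IPhi}
U(y_1)\,I(h)=4\,\Phi(h/8).
\end{equation}

\begin{lemma}\label{lem:arith}
We have $q^{N_j}U(y_{j+1})\le2^{-j}U(y_1)$ for all $j\ge0$, and $T\le C_0I(h)$ with $C_0=4(1+\kappa)$.
\end{lemma}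

\begin{proof}
Since $q^{\kappa a}=e^{-a}$, we have $q^{n_i}\le U(y_{i+1})/(2U(y_{i+2}))$, and the product over $i<j$ telescopes to the first inequality. Let $d_i=\log(U(y_{i+2})/U(y_{i+1}))\ge0$. For $0<y\le y_1$, the sum of the $d_i$ over those $i$ with $y_{i+2}\ge y$ is either empty or telescopes to $\log(U(y_{l+2})/U(y_1))$, where $l$ is the largest such $i$; in both cases it is at most $\log(U(y)/U(y_1))$. Integration over $(0,y_1)$ gives
\[
\frac14\sum_id_iy_i=\sum_id_iy_{i+2}\le\int_0^{y_1}\log\frac{U(y)}{U(y_1)}\,dy .
\]
Finally $n_i\le1+\kappa+\kappa d_i$ and $\sum_iy_i=4y_1$, so $T\le4(1+\kappa)y_1+\kappa\sum_id_iy_i\le C_0I(h)$.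
\end{proof}

\subsection{The canopied box}
Let $b>0$ and suppose that $b+T<\pi$. Put $a_j=b+\sum_{i\ge j}n_iy_i$, so that $a_0=b+T$ and $a_j\downarrow b$. Define the staircase $\gamma$ on $[0,a_0]$ by $\gamma=0$ on $[0,b]$ and $\gamma=y_j$ on $(a_{j+1},a_j]$. The \emph{canopied box} with parameters $h,b$ is
\[
B=\{|x|\le a_0,\ \gamma(|x|)\le y\le2h\};
\]
see Figure~\ref{fig:box}. As $a_0<\pi$, the coordinates $(x,y)$ are single-valued near $B$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!30] (0,0)--(1.2,0)--(1.275,0.0375)--(1.35,0.0375)--(1.35,0.075)--(1.5,0.075)--(1.5,0.15)--(1.8,0.15)--(1.8,0.3)--(2.4,0.3)--(2.4,0.6)--(3.6,0.6)--(3.6,1.2)--(6,1.2)--(6,2.4)--(0,2.4)--cycle;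
\draw[thick] (1.2,0)--(1.275,0.0375)--(1.35,0.0375)--(1.35,0.075)--(1.5,0.075)--(1.5,0.15)--(1.8,0.15)--(1.8,0.3)--(2.4,0.3)--(2.4,0.6)--(3.6,0.6)--(3.6,1.2)--(6,1.2)--(6,2.4)--(0,2.4);
\draw (0,0)--(7,0) node[right] {$\mathbb{T}$};
\draw[dashed] (6,0)--(6,1.2) (4.8,0)--(4.8,1.2) (3.6,0)--(3.6,0.6) (3,0)--(3,0.6) (2.4,0)--(2.4,0.3) (2.1,0)--(2.1,0.3);
\node[below] at (0,0) {$0$}; \node[below] at (1.2,0) {$b$}; \node[below] at (2.4,0) {$a_2$};
\node[below] at (3.6,0) {$a_1$}; \node[below] at (6,0) {$a_0$};
\node[right] at (6,0.6) {$K_0$}; \node[right] at (4.8,0.6) {$K_1$}; \node[right] at (3.6,0.3) {$K_2$};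
\node[right] at (6,1.25) {$y=h$}; \node[right] at (6,2.4) {$y=2h$};
\node at (1.5,1.5) {$B$}; \node[above] at (4.4,1.2) {$W_0^+$}; \node[above] at (2.9,0.6) {$W_1^+$}; \node[above] at (3,2.4) {$A$};
\end{tikzpicture}
\caption{The right half of a canopied box $B$ (shaded) in the coordinates $z=e^{ix-y}$, drawn with all $n_j=2$; the circle is the line $y=0$ and the origin lies far above. To reach the underside $W_j^+$ of the canopy, a path from the origin must pass the dashed cross-sections $K_0,K_1,\dots$ in order without touching the circle. The distance from each cross-section to the next equals its height.}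
\label{fig:box}
\end{figure}

\begin{proposition}\label{prop:box}
The set $B$ is a cap with base $\{|x|\le b,\ y=0\}$, it is contained in $\{|x|\le b+T,\ 0\le y\le2h\}$, and $\operatorname{cost}(B)\le5\theta\,U(y_1)$, where $\theta\le1$ always, and $\theta\le4R/\pi$ if $R=b+T+2h$ satisfies $R\le\pi/2$.
\end{proposition}

\begin{proof}
\emph{Geometry.} The function $\gamma$ is nondecreasing and left-continuous, hence lower semicontinuous, so $B$ is compact. It is connected, being a union of vertical segments attached to the roof. It meets $\mathbb{T}$ where $\gamma(|x|)=0$, it contains $\{|x|<b,\ 0\le y<2h\}$, and $2h\le1$. So $B$ is a cap. A point of $B$ with $|x|<a_0$, $y<2h$ and $y$ larger than the right-hand limit of $\gamma$ at $|x|$ is interior. That limit is $0$ for $|x|\le b$ and $y_j$ for $a_{j+1}\le|x|<a_j$. Hence $\partial B\cap\mathbb{D}$ is contained in the union of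
\begin{gather*}
A=\{|x|\le a_0,\ y=2h\}\cup\{|x|=a_0,\ h\le y\le2h\},\\
W_j^\pm=\{a_{j+1}\le\pm x<a_j,\ \gamma(|x|)\le y\le y_j\},\qquad j\ge0 .
\end{gather*}
Heights are at least $h$ on $A$ and at least $y_{j+1}$ on $W_j^\pm$.

\emph{Cross-sections.} Let $c_0=a_0$ and $c_{l+1}=c_l-\gamma(c_l)$. From $a_j$ the sequence moves in steps of length $y_j$ and reaches $a_{j+1}=a_j-n_jy_j$ after $n_j$ steps, so $c_{N_j}=a_j$. Put
\[
K_l=\{x=c_l,\ 0<y<\gamma(c_l)\},\qquad Q_l=\{b<x<c_l,\ 0<y<2h\}.
\]
The left side and the top of the open rectangle $Q_l$ lie in $B$, the bottom lies in $\mathbb{T}$, and the part of the right side in $\mathbb{D}\setminus B$ is $K_l$. So a path in $\mathbb{D}\setminus B$ from $0$ must meet $K_l$ before it enters $Q_l$. Let $\tau$ be the exit time from $\mathbb{D}\setminus B$ and $\tau_l$ the hitting time of $\overline{K_l}$. The endpoints of $K_l$ lie in $\mathbb{T}$ and in $B$, so $Z_{\tau_l}\in K_l$ if $\tau_l<\tau$. Since $K_{l+1}\subset Q_l$, the event $\tau_{l+1}<\tau$ implies $\tau_l<\tau_{l+1}$. Since $W_j^+$ lies in the open set $Q_{N_j}$,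 a path that exits $\mathbb{D}\setminus B$ in $W_j^+$ was in $Q_{N_j}$ just before, so $\tau_{N_j}<\tau$.

\emph{One step.} Start at a point $(c_l,y_*)$ of $K_l$ and let $\eta=\gamma(c_l)>y_*$. The set $\overline{K_{l+1}}$ lies on the radius $x=c_l-\eta$, outside the open sector $\Sigma=\{|x-c_l|<\eta,\ y>0\}$. With probability at least $e^{-\pi y_*/(2\eta)}\ge e^{-\pi/2}$ the path exits $\Sigma$ on $\mathbb{T}$ (Lemma~\ref{lem:sector}), and then it does not meet $\overline{K_{l+1}}$ before leaving $\mathbb{D}$, so $\tau_{l+1}\ge\tau$. By the strong Markov property at time $\tau_l$,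
\[
\mathbb{P}_0(\tau_{l+1}<\tau)\le q\,\mathbb{P}_0(\tau_l<\tau).
\]

\emph{Summation.} Let $\theta$ be the probability that a path from $0$ hits the set $S$, the union of $B\cap\mathbb{D}$, $K_0$ and the mirror image of $K_0$ under $x\mapsto-x$, before it leaves $\mathbb{D}$. The set $S$ is closed in $\mathbb{D}$ and lies in $\{|x|\le R,\ 0<y\le R\}$, so $\theta\le4R/\pi$ if $R\le\pi/2$, by Lemma~\ref{lem:hit}. With $\omega=\omega(0,\cdot\,;\mathbb{D}\setminus B)$ we have $\omega(A)\le\theta$ and $\omega(W_j^+)\le\mathbb{P}_0(\tau_{N_j}<\tau)\le q^{N_j}\theta$, and $\omega(W_j^-)=\omega(W_j^+)$ by symmetry. By Lemma~\ref{lem:arith},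
\[
\operatorname{cost}(B)\le\theta\Bigl(U(h)+2\sum_{j\ge0}q^{N_j}U(y_{j+1})\Bigr)\le\theta\,U(y_1)\Bigl(1+2\sum_{j\ge0}2^{-j}\Bigr)=5\theta\,U(y_1).
\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\,(A)]
Take $b=h$. Then $R=3h+T=6y_1+T\le(6+C_0)I(h)$, and since $U\ge1$, \eqref{eq:IPhi} gives
\[
R\le R\,U(y_1)\le4(6+C_0)\,\Phi(h/8).
\]
By hypothesis there are arbitrarily small $h$ for which $\Phi(h/8)$ is arbitrarily small. For these, $b+T<R\le\pi/2$, so the canopied box $B$ is defined, $B\subset\{|z|\ge e^{-2h}\}$, and $\operatorname{cost}(B)\le\frac{20}\pi RU(y_1)\le\frac{80}\pi(6+C_0)\Phi(h/8)$. Proposition~\ref{prop:reduce} applies.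
\end{proof}

The two terms of $\Phi$ can now be read off: $t\Lambda(t)$ pays for a box whose width and height are of order $t$, and the logarithmic integral pays for the extra width of the canopy. No better shape removes the first term altogether: if $\liminf_{x\to0}xL(x)>0$, then (B) contradicts the conclusion of Proposition~\ref{prop:reduce}, so cheap caps near the circle do not exist.

\section{Weights carried by their core: the proof of (C)}\label{sec:C}

Here $w$ is given. We work on one arc $I$ of the core at a time and cover the rest of the circle by a single wide canopied box. Such a box is not cheap, but Lemma~\ref{lem:unique} only needs finite cost, and that holds as soon as the canopy fits. The hypothesis on $L$ is used for this alone. The new difficulty is to pass from $\omega$-almost everywhere to $m$-almost everywhere.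

Since $\log(a+a'')\le\log2+\log^+a+\log^+a''$ for $a,a''\ge0$, we have $\log\Lambda\le\log2+\log^+L+\log\log(e/x)$, so $\int_0^1\log U\,dy<\infty$. As $U(y_1)\ge1$, Lemma~\ref{lem:arith} gives
\[
T=T(h)\le C_0\Bigl(\frac h2+\int_0^{h/2}\log U\,dy\Bigr)\to0\qquad(h\to0).
\]

Let $f\in\mathcal{P}^2(\mu)$ with $f|_{\mathbb{D}}=0$, fix a Borel representative, and let $I$ be an open arc with $\int_I\log w\,dm>-\infty$; if $I=\mathbb{T}$, remove a point. Then $\int_I\log^+(1/w)\,dm<\infty$. After a rotation, $I=\{e^{ix}:|x|<a\}$ with $a\le\pi$. Let $0<a'<a$, choose $h$ with $T<a'$, and let $B$ be the canopied box with $b=\pi-a'$, rotated by the angle $\pi$; it is defined because $b+T<\pi$. Its base is $\{e^{ix}:a'\le|x|\le\pi\}$, and $B$ misses the sector $\Sigma'=\{|x|<a'-T,\ y>0\}$. Let $\Omega$ and $\omega$ be given by Lemma~\ref{lem:caps} for this one cap. Then $\int_{\partial\Omega\cap\mathbb{D}}U\,d\omega\le5U(h/2)<\infty$ by Proposition~\ref{prop:box}. Moreover $\partial\Omega\cap\mathbb{T}\subset\{e^{ix}:|x|\le a'\}\subset I$, so by (H3) $\int_{\partial\Omega\cap\mathbb{T}}\log^+(1/w)\,d\omega\le\int_I\log^+(1/w)\,d\sigma<\infty$.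 By Lemma~\ref{lem:unique}, the set $Z_f=\{e^{ix}:|x|<a'-T,\ f(e^{ix})\ne0\}$ has $\omega(Z_f)=0$.

We claim that $m(Z_f)=0$. The non-negative harmonic function $z\mapsto\omega(z,Z_f;\Omega)$ vanishes at $0$, hence on $\Omega$ by the minimum principle. The sector $\Sigma'$ is connected, misses $B$ and meets the disk $|z|<e^{-1}$, so $\Sigma'\subset\Omega$. Let $e^{ix_0}\in Z_f$, choose $\eta>0$ with $\Sigma=\{|x-x_0|<\eta,\ y>0\}\subset\Sigma'$, and start at $z=e^{ix_0-y}$. A path that exits $\mathbb{D}$ in $Z_f$ either exits $\Omega$ in $Z_f$, which has probability $0$, or exits $\Omega$ earlier at a point of $\mathbb{D}$, in which case it does not exit $\Sigma$ on $\mathbb{T}$. By Lemma~\ref{lem:sector},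
\[
\int P_z\mathbf{1}_{Z_f}\,d\sigma=\omega(z,Z_f;\mathbb{D})\le1-e^{-\pi y/(2\eta)}\to0\qquad(y\to0).
\]
But by (F1) the left side tends to $1$ for almost every $e^{ix_0}\in Z_f$. So $m(Z_f)=0$.

Letting $h\to0$ and then $a'\to a$ along sequences, we get $f=0$ almost everywhere on $I$. Countably many such arcs cover $\operatorname{core}(w)$, and $w=0$ almost everywhere off $\operatorname{core}(w)$. Hence $f=0$ in $L^2(\mu)$, which proves (C). \qed

\section{Rapidly decaying $G$: the proof of (B)}\label{sec:B}

We want $\mathbf{1}_F\in\mathcal{P}^2(\mu)$, or equivalently functions in $\mathcal{P}^2(\mu)$ that are close to $1$ in $\mathbb{D}$ and on $\mathbb{T}\setminus F$ and small on $F$.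

\subsection{A model}
Let $F=\mathbb{T}$ and $M>0$. If $|h|=e^{-M}$ on most of the circle and $h(0)=1$, then $\log|h|$ must carry a compensating positive mass $M$ somewhere. Put it on the $n$-th roots of unity $\xi_1,\dots,\xi_n$. Expanding in powers of $z$ gives $\frac1n\sum_k\frac{\xi_k+z}{\xi_k-z}=1+2\sum_{l\ge1}z^{nl}=\frac{1+z^n}{1-z^n}$, so we are led to
\[
h_n(z)=\exp\Bigl(-M+M\,\frac{1+z^n}{1-z^n}\Bigr)=\exp\frac{2Mz^n}{1-z^n}.
\]
Then $h_n\to1$ locally uniformly in $\mathbb{D}$ and $|h_n|=e^{-M}$ on $\mathbb{T}\setminus\{\xi_k\}$. With $r=|z|$, Bernoulli's inequality gives $r^{-n}-1\ge n(1-r)$, so $|h_n(z)|^2\le\exp\frac{4M}{n(1-|z|)}$. If $G(x)\le e^{-c/x}$, then $|h_n|^2G(1-|z|)\le1$ once $4M/n\le c$: any $c>0$ will do, because the mass is split into pieces of size $M/n$. This $h_n$ is unbounded and ignores $w$. In the proof the point masses are replaced by bounded densities, placed where $w$ is so small that they do not increase the norm. There is room for them because $\log(1/w)$ has infinite integral on every arc that is not contained in the core.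

\subsection{The proof}
Choose $c>0$ and $x_0\in(0,1]$ with $G(x)\le e^{-c/x}$ for $0<x\le x_0$. The set $F$ is closed. If $m(F)=0$ there is nothing to prove, so let $m(F)>0$. Fix $M\in\mathbb{N}$ and put $W=\int_{\mathbb{T}}(1+w)\,dm$.

\emph{Step 1: the functions $h_n$.} For $n\ge7$ split $\mathbb{T}$ into $n$ half-open arcs $J$ of length $\delta=2\pi/n<1$. Call $J$ \emph{charged} if $m(J\cap F)>0$. Then $J^\circ\not\subset\operatorname{core}(w)$, so $\int_J\log w\,dm=-\infty$, and $\int_J\log^+(1/w)\,dm=\infty$ because $\log^+w\in L^1$. The function $\lambda\mapsto\int_J\min(\frac12\log^+\frac1w,\lambda)\,dm$ is continuous, vanishes at $0$ and tends to $\infty$ by monotone convergence. So there is $\lambda_J\in(0,\infty)$ such that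
\[
v_J=\min\Bigl(\frac12\log^+\frac1w,\ \lambda_J\Bigr)\mathbf{1}_J\quad\text{satisfies}\quad\int v_J\,dm=M\,m(J\cap F).
\]
Let $v_n$ be the sum of the $v_J$ over the charged arcs, let $u_n=v_n-M\mathbf{1}_F$, and let $h_n$ be the outer function with $|h_n^*|=e^{u_n}$. Since $u_n$ is bounded, $h_n\in H^\infty$. A function $h\in H^\infty$, with the values $h^*$ on $\mathbb{T}$, belongs to $\mathcal{P}^2(\mu)$: the dilations $h(rz)$ are uniform limits of polynomials on $\overline{\mathbb{D}}$ and converge to $h$ boundedly and $\mu$-almost everywhere as $r\to1$, and $\mu$ is finite. So $h_n\in\mathcal{P}^2(\mu)$.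

\emph{Step 2: bounds on $\mathbb{T}$.} Where $w\ge1$ we have $v_n=0$, and where $0<w<1$ we have $e^{2v_n}\le1/w$. Thus $e^{2v_n}w\le1+w$, and
\begin{equation}\label{eq:boundary}
\int_{\mathbb{T}}|h_n|^2w\,dm\le W,\qquad\int_F|h_n|^2w\,dm\le e^{-2M}W .
\end{equation}

\emph{Step 3: $h_n\to1$ uniformly on compact subsets of $\overline{\mathbb{D}}\setminus F$.} Let $Z$ be such a set, $\rho=\operatorname{dist}(Z,F)>0$, $z\in Z$ and $\delta<\rho/2$. The function $u_n$ vanishes almost everywhere off the charged arcs, and these lie at distance at least $\rho/2$ from $z$; so the integral that defines $h_n$ gives its radial limit at $z$ also when $z\in\mathbb{T}$. For $\xi,\xi'$ in a charged arc $J$,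
\[
\Bigl|\frac{\xi+z}{\xi-z}-\frac{\xi'+z}{\xi'-z}\Bigr|=\frac{2|z|\,|\xi'-\xi|}{|\xi-z|\,|\xi'-z|}\le\frac{8\delta}{\rho^2}.
\]
Since $\int_Ju_n\,dm=0$ and $\int_J|u_n|\,dm\le2M\,m(J\cap F)$, we may subtract from the kernel its value at one point of each $J$ and obtain $\bigl|\int\frac{\xi+z}{\xi-z}u_n\,d\sigma\bigr|\le16M\delta/\rho^2\to0$.

\emph{Step 4: a bound in $\mathbb{D}$.} This is the only place where the hypothesis on $L$ enters. Let $z\in\mathbb{D}$ and $s=1-|z|$. By (F3), $\log|h_n(z)|\le\int P_zv_n\,d\sigma$, and $\int_Jv_n\,dm\le M\delta$ for each $J$. If $\operatorname{dist}(z,J)\ge\delta$, then $|\xi'-z|\le|\xi-z|+\delta\le2|\xi-z|$ for $\xi,\xi'\in J$, so $\sup_JP_z\le4\inf_JP_z$ and $\int_JP_zv_n\,d\sigma\le4M\int_JP_z\,d\sigma$. These arcs contribute at most $4M$ in total. Any other arc contains a point $\xi$ with $|\xi-z|<\delta$. Then $s<\delta<1$, so $z\ne0$, and $|\xi-z/|z||<2\delta$, so $\xi$ lies within arc length $\pi\delta$ of $z/|z|$. All such arcs lie in an arc of length $(2\pi+2)\delta$, so there are fewer than $9$ of them, and as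 $P_z\le2/s$ each contributes at most $M\delta/(\pi s)$. Hence
\[
|h_n(z)|^2\le\exp\Bigl(8M+\frac{6M\delta}s\Bigr).
\]
Once $6M\delta\le c$, we get $|h_n|^2G(s)\le e^{8M}$ for $s\le x_0$ and $|h_n|^2G(s)\le e^{8M+c/x_0}$ for $s>x_0$. Together with \eqref{eq:boundary}, this shows that $(h_n)$ is bounded in $L^2(\mu)$.

\emph{Step 5: $\mathbf{1}_F\in\mathcal{P}^2(\mu)$.} The bound depends on $M$, so we let $n\to\infty$ first. A subsequence of $(h_n)$ converges weakly to some $k_M$, which lies in the closed subspace $\mathcal{P}^2(\mu)$. For compact $Z\subset\overline{\mathbb{D}}\setminus F$, the functions $\mathbf{1}_Zh_n$ converge weakly to $\mathbf{1}_Zk_M$ and in norm to $\mathbf{1}_Z$ by Step 3. As $\overline{\mathbb{D}}\setminus F$ is a countable union of such $Z$, we have $k_M=1$ $\mu$-almost everywhere off $F$. Norms do not increase under weak limits, so \eqref{eq:boundary} gives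
\[
\|k_M-\mathbf{1}_{\overline{\mathbb{D}}\setminus F}\|_{L^2(\mu)}^2=\int_F|k_M|^2w\,dm\le e^{-2M}W .
\]
Letting $M\to\infty$ we find $\mathbf{1}_{\overline{\mathbb{D}}\setminus F}\in\mathcal{P}^2(\mu)$, and subtracting from the constant $1$ we find $\mathbf{1}_F\in\mathcal{P}^2(\mu)$.

\emph{Step 6: conclusion.} Multiplication by $z$ is bounded on $L^2(\mu)$ and preserves the polynomials, so $p\mathbf{1}_F\in\mathcal{P}^2(\mu)$ for every polynomial $p$. We have $\int_{\mathbb{T}}\log(w\mathbf{1}_F)\,dm=-\infty$. Indeed, if $m(\mathbb{T}\setminus F)>0$, the integrand is $-\infty$ on a set of positive measure and its positive part is integrable. Otherwise the open set $\operatorname{core}(w)$ is empty, so $\log w$ has integral $-\infty$ over the open arc $\mathbb{T}\setminus\{1\}$. By (F4), each $g\in L^2(w\,dm)$ is a limit of polynomials $p_n$ in $L^2(w\mathbf{1}_F\,dm)$, which means that $p_n\mathbf{1}_F\to g\mathbf{1}_F$ in $L^2(\mu)$. Hence $\mathbf{1}_FL^2(w\,dm)\subset\mathcal{P}^2(\mu)$. If $\mathcal{P}^2(\mu)$ is analytic, then $\mathbf{1}_F$, which vanishes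 on $\mathbb{D}$, is zero in $L^2(\mu)$; that is, $w=0$ almost everywhere on $F$, and $\operatorname{core}(w)$ is a carrier. This proves (B). \qed

\section{Doubling weights and the counterexample}\label{sec:D}

\begin{proof}[Proof of Theorem~\ref{thm:main}\,(D)]
Let $L(x/2)\le CL(x)$ for $0<x\le x_0\le1$, where we may take $C\ge2$. Since $\log(2e/x)\le2\log(e/x)$ on $(0,1]$, also $\Lambda(x/2)\le C\Lambda(x)$ for $x\le x_0$. Let $t\le x_0$. For $2^{-j-1}t\le s\le2^{-j}t$ we have $\Lambda(s)\le\Lambda(2^{-j-1}t)\le C^{j+1}\Lambda(t)$, so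
\begin{equation}\label{eq:doubling}
\int_0^t\log\frac{\Lambda(s)}{\Lambda(t)}\,ds\le\sum_{j\ge0}2^{-j-1}t\,(j+1)\log C=2t\log C .
\end{equation}
In particular $\log^+L\le\log\Lambda$ is integrable, and (C) gives the first assertion. If $\liminf_{x\to0}xL(x)>0$, the implication of the conjecture holds for all $w$ by (B). If $\liminf_{x\to0}xL(x)=0$, then \eqref{eq:doubling} gives
\[
\Phi(t)\le(1+2\log C)\Bigl(tL(t)+t\log\frac et\Bigr),
\]
so $\liminf_{t\to0}\Phi(t)=0$, and (A) provides a weight for which the implication fails.
\end{proof}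

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Here $L(x)=1/(x\log(e/x))$. The function $x\log(e/x)$ has derivative $\log(1/x)\ge0$, so $G$ is increasing; it is continuous, and $0<G\le1$. The function $-\log\log(e/x)$ is a primitive of $L$ and tends to $-\infty$ at $0$, so \eqref{eq:logint} fails. Moreover $L(x/2)/L(x)=2\log(e/x)/\log(2e/x)\le2$ on $(0,1]$, so the preceding proof applies with $C=2$, and $xL(x)=1/\log(e/x)\to0$. Hence $\Phi(t)\to0$, and (A) gives the set $E$, for which the empty core is not a carrier because $m(E)>0$.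
\end{proof}

\begin{remark}
The same argument disproves the conjecture for every $G$ with $L(x)=1/\bigl(x(\log(e/x))^\alpha\bigr)$ near $0$, where $0<\alpha\le1$. Such an $L$ dominates $1/(x\log(e/x))$, so \eqref{eq:logint} fails; it satisfies $L(x/2)\le2L(x)$ for small $x$ and $xL(x)\to0$; and it is decreasing because $x(\log(e/x))^\alpha$ has derivative $(\log(e/x))^{\alpha-1}(\log(e/x)-\alpha)\ge0$.
\end{remark}

For doubling $L$, part (D) is a complete answer. Without regularity of $L$, the implication of the conjecture holds if $\liminf_{x\to0}xL(x)>0$ and fails if $\liminf_{t\to0}\Phi(t)=0$. We make no claim for irregular $L$ with $\liminf_{x\to0}xL(x)=0<\liminf_{t\to0}\Phi(t)$.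

\begin{thebibliography}{9}

\bibitem{Malman}
Bartosz Malman, \emph{Shift operators, Cauchy integrals and approximations}, arXiv:2308.06495 (2023).

\end{thebibliography}
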